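\title{Cohen--Lenstra statistics for the odd torsion of determinantal hypertrees}

\begin{abstract}
A $2$-dimensional hypertree on $n$ vertices is a simplicial complex with complete $1$-skeleton, $\binom{n-1}{2}$ triangles and finite first homology group. The determinantal hypertree $T_n$ is a random hypertree chosen with probability proportional to the square of the order of this group. We prove the conjecture of Kahle and Newman that for every odd prime $p$ the Sylow $p$-subgroup of $H_1(T_n,\mathbb{Z})$ converges in law to the Cohen--Lenstra distribution, jointly for finitely many odd primes, by showing that the expected number of surjections from $H_1(T_n,\mathbb{Z})$ onto any abelian group of odd order tends to $1$. We also include a proof by the same method that the analogous statement fails for $p=2$.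
\end{abstract}

\section{Introduction}

\subsection{Hypertrees and their homology}

A spanning tree of the complete graph $K_n$ has $n-1$ edges, just enough to connect the vertices. One dimension higher, one keeps all edges of $K_n$ and adds just enough triangles to fill its cycles, at least rationally. Let $n\ge 3$. A $2$-dimensional simplicial complex $S$ on the vertex set $[n]=\{1,\dots,n\}$ is a \emph{hypertree} if
\begin{enumerate}
\item[(i)] its $1$-skeleton is the complete graph $K_n$,
\item[(ii)] it has exactly $N=\binom{n-1}{2}$ triangles,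
\item[(iii)] the group $H_1(S,\mathbb{Z})$ is finite.
\end{enumerate}
Here $H_1(S,\mathbb{Z})$ is the group of integral $1$-cycles of $K_n$ modulo the boundaries of the triangles of $S$. The cycle group is free of rank $\binom n2-(n-1)=N$, so $N$ is the least number of triangles for which (iii) can hold. For $n=3$ the only hypertree is a triangle, and for $n=4$ the hypertrees are the four choices of three faces of a tetrahedron, all with trivial homology. Unlike a tree, a hypertree can carry torsion: Section~\ref{sec:mobius} contains one on six vertices with $|H_1|=2$.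

The \emph{determinantal hypertree} $T_n$ is the random hypertree on $[n]$ with law
\[
\mathbb{P}(T_n=S)=\frac{|H_1(S,\mathbb{Z})|^2}{\sum_{S'}|H_1(S',\mathbb{Z})|^2},
\]
the sum running over all hypertrees $S'$ on $[n]$. The weight is natural because $H_1(S,\mathbb{Z})$ is the cokernel of an $N\times N$ submatrix of a fixed boundary matrix, so that $|H_1(S,\mathbb{Z})|^2$ is a squared minor and the Cauchy--Binet formula turns expectations into determinants (Lemma~\ref{lem:gen}). For a prime $p$ let $\Gamma_{n,p}$ be the Sylow $p$-subgroup of $H_1(T_n,\mathbb{Z})$.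

What should $\Gamma_{n,p}$ look like for large $n$? It is the $p$-part of the cokernel of a large random square integer matrix. The simplest such model is an $n\times n$ matrix with independent uniform entries in the $p$-adic integers $\mathbb{Z}_p$, a \emph{Haar matrix}. Friedman and Washington \cite{FW} showed that, for every prime $p$, its cokernel converges in law to the \emph{Cohen--Lenstra distribution}, the probability distribution on finite abelian $p$-groups given by
\begin{equation}\label{eq:CL}
\nu_p(G)=\frac{1}{|\operatorname{Aut}G|}\prod_{j=1}^{\infty}\bigl(1-p^{-j}\bigr).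
\end{equation}
The boundary matrix of $T_n$ is far from a Haar matrix: its columns have at most three nonzero entries and are dependent. Nevertheless Kahle and Newman conjectured, in the form stated in \cite{Meszaros}, that
\[
\lim_{n\to\infty}\mathbb{P}(\Gamma_{n,p}\cong G)=\nu_p(G)
\]
for every odd prime $p$ and every finite abelian $p$-group $G$. We prove this conjecture.

\subsection{Results}

For groups $X,G$ let $\operatorname{Sur}(X,G)$ be the set of surjective homomorphisms $X\to G$.

\begin{theorem}\label{thm:moments}
For every finite abelian group $G$ of odd order,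
\[
\lim_{n\to\infty}\mathbb{E}\,\#\operatorname{Sur}\bigl(H_1(T_n,\mathbb{Z}),G\bigr)=1 .
\]
\end{theorem}

\begin{theorem}\label{thm:law}
Let $P$ be a finite set of odd primes and $G$ a finite abelian group whose order has all its prime factors in $P$. Then
\[
\lim_{n\to\infty}\mathbb{P}\Bigl(\bigoplus_{p\in P}\Gamma_{n,p}\cong G\Bigr)=\frac{1}{|\operatorname{Aut}G|}\prod_{p\in P}\prod_{j\ge1}\bigl(1-p^{-j}\bigr).
\]
\end{theorem}

The case $P=\{p\}$ is the conjecture of Kahle and Newman. The restriction to odd primes cannot be dropped. The failure for $p=2$ is due to M\'esz\'aros; we include a proof by the present method, which is not used elsewhere in the paper.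

\begin{theorem}\label{thm:two}
We have
\[
\liminf_{n\to\infty}\mathbb{E}\,|\operatorname{Hom}(H_1(T_n,\mathbb{Z}),\mathbb{Z}/2)|>2,\qquad
\sup_n\mathbb{E}\,|\operatorname{Hom}(H_1(T_n,\mathbb{Z}),\mathbb{Z}/2)|^2<\infty .
\]
Consequently $\Gamma_{n,2}$ does not converge in law to the Cohen--Lenstra distribution.
\end{theorem}

Section~\ref{sec:wood} deduces Theorem~\ref{thm:law} from Theorem~\ref{thm:moments}. Section~\ref{sec:det} collects the determinantal formulas for $T_n$. Section~\ref{sec:idea} explains the method for $G=\mathbb{Z}/p$, works out by hand the configuration that separates $p=2$ from the odd primes, and lays out the plan of Sections~\ref{sec:cycles}--\ref{sec:moment}. Theorem~\ref{thm:two} is proved in Section~\ref{sec:two}. In the proof of Theorem~\ref{thm:moments}, the parity of $|G|$ enters through a single statement, Lemma~\ref{lem:vm}.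

Throughout, $C,c>0$ denote constants that depend only on the groups involved and on the parameters displayed as subscripts; they may change from line to line. The number $n$ is always taken large. We write $\operatorname{Ent}(t)=-t\log t-(1-t)\log(1-t)$ and use that a set with $m$ elements has at most $e^{\operatorname{Ent}(t)m}$ subsets of size at most $tm$ when $0<t\le\frac12$.

\section{From moments to the limit law}\label{sec:wood}

The numbers $\mathbb{E}\,\#\operatorname{Sur}(X,G')$ play the role of moments of a random group $X$. They are easy to compute for uniform matrices. Let $a\ge1$, let $G'$ be a finite abelian group of exponent dividing $a$, and let $Y_n$ be the cokernel of an $n\times n$ integer matrix with independent entries uniform in $\{0,\dots,a-1\}$. A surjection $Y_n\to G'$ is a surjection $\phi:\mathbb{Z}^n\to G'$ that kills all $n$ columns. Since $\phi$ factors through $(\mathbb{Z}/a)^n$, the images of the columns are independent and uniform in $G'$, and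
\begin{equation}\label{eq:unifmoment}
\mathbb{E}\,\#\operatorname{Sur}(Y_n,G')=\#\operatorname{Sur}(\mathbb{Z}^n,G')\,|G'|^{-n}\le 1,\qquad \mathbb{E}\,\#\operatorname{Sur}(Y_n,G')\to1 .
\end{equation}
The limit holds because each proper subgroup of $G'$ receives at most $(|G'|/2)^n$ of the $|G'|^n$ homomorphisms. When $a$ is a power of $p$, the same computation applies to the cokernel of a Haar matrix over $\mathbb{Z}_p$, whose entries are uniform modulo $a$. Moments that grow slowly determine the limit law.

\begin{theorem}[Wood {\cite[Theorem 8.3]{Wood}}]\label{thm:wood}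
Let $X_n,Y_n$ be random finitely generated abelian groups and $a\ge1$. Suppose that for every finite abelian group $G'$ of exponent dividing $a$ both $\mathbb{E}\,\#\operatorname{Sur}(X_n,G')$ and $\mathbb{E}\,\#\operatorname{Sur}(Y_n,G')$ converge to the same number $M_{G'}\le|\wedge^2G'|$. Then for every such $G'$ the limits of $\mathbb{P}(X_n\otimes\mathbb{Z}/a\cong G')$ and $\mathbb{P}(Y_n\otimes\mathbb{Z}/a\cong G')$ exist and agree.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:law} from Theorem~\ref{thm:moments}]
Write $G=\bigoplus_{p\in P}G_p$, choose $k$ with $p^kG_p=0$ for all $p\in P$, and put $a=\prod_{p\in P}p^{k+1}$. The extra power of $p$ has the following purpose: for a finite abelian $p$-group $B$,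
\begin{equation}\label{eq:trunc}
B\otimes\mathbb{Z}/p^{k+1}\cong G_p\iff B\cong G_p .
\end{equation}
Indeed, if $B/p^{k+1}B$ is killed by $p^k$, then $p^kB=p^{k+1}B$, hence $p^kB=0$ and $B/p^{k+1}B=B$; the converse is the same remark applied to $B=G_p$.

Let $X_n=H_1(T_n,\mathbb{Z})$ and let $Y_n$ be as above. A group $G'$ of exponent dividing $a$ has odd order, so Theorem~\ref{thm:moments} and \eqref{eq:unifmoment} give the hypothesis of Theorem~\ref{thm:wood} with $M_{G'}=1$. By the Chinese remainder theorem the groups $Y_n\otimes\mathbb{Z}/p^{k+1}$, $p\in P$, are independent, and each is distributed as the cokernel of a Haar matrix over $\mathbb{Z}_p$ tensored with $\mathbb{Z}/p^{k+1}$. That cokernel is finite almost surely, so \eqref{eq:trunc} and \cite{FW} give $\mathbb{P}(Y_n\otimes\mathbb{Z}/a\cong G)\to\prod_{p\in P}\nu_p(G_p)$, which is the stated limit because $\operatorname{Aut}G=\prod_p\operatorname{Aut}G_p$. Finally $X_n\otimes\mathbb{Z}/a=\bigoplus_{p\in P}\Gamma_{n,p}\otimes\mathbb{Z}/p^{k+1}$, and by \eqref{eq:trunc} this group is isomorphic to $G$ if and only if $\bigoplus_{p\in P}\Gamma_{n,p}\cong G$.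
\end{proof}

\section{Determinantal formulas}\label{sec:det}

\subsection{Linear algebra}

For a square matrix $K$ and a set $F$ of indices, $K[F]$ is the principal submatrix on $F$. We use the following facts. \emph{Cauchy--Binet:} if $B$ has $m$ rows and $D$ is diagonal, then $\det(BDB^\top)=\sum_{|S|=m}\det(B_S)^2\prod_{t\in S}D_{tt}$, where $B_S$ consists of the columns in $S$. \emph{Principal minors:} $\det(I+DK)=\sum_Y\det K[Y]\prod_{t\in Y}D_{tt}$. \emph{Fischer and Hadamard:} if $K\succeq0$ then $\det K\le\det K[F]\det K[F^c]$ and $\det K\le\prod_iK_{ii}$; in particular the determinant of a real square matrix is at most the product of the norms of its columns. Finally, if $b_1$ is an invertible square matrix, $b_2$ has the same number of columns and $A$ is square of the appropriate size, then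
\begin{equation}\label{eq:schur}
\det\begin{pmatrix} b_1b_1^\top & b_1b_2^\top\\ b_2b_1^\top & b_2b_2^\top+A\end{pmatrix}=\det(b_1)^2\det A ,
\end{equation}
as one sees by subtracting $b_2b_1^{-1}$ times the first block row from the second, which turns it into $(0\ \ A)$. We also use $-\log(1-y)\le2y$ for $0\le y\le\frac12$.

\subsection{The law of $T_n$}

Let $V=[n]$, let $E$ be the set of edges of $K_n$ and $\mathcal{T}$ the set of all triangles, with fixed orientations; we identify a hypertree with its set of triangles. Put $e_{vu}=-e_{uv}$ in $\mathbb{R}^E$. The boundary of the triangle $t=uvw$ is $\partial_t=e_{uv}+e_{vw}+e_{wu}$, and $\partial$ is the matrix with columns $\partial_t$. The coboundary $d:\mathbb{R}^V\to\mathbb{R}^E$ is $(dc)(uv)=c(v)-c(u)$. The space of cycles is $Z_1=\ker d^\top=(\operatorname{im}d)^\perp$; it contains every $\partial_t$. For $\varphi:\mathcal{T}\to\mathbb{C}$ put $L_\varphi=\sum_t\varphi(t)\partial_t\partial_t^\top$, and let $L_Y=L_{\mathbf{1}_Y}$ for $Y\subset\mathcal{T}$. Then, with $J$ the all-ones matrix,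
\begin{equation}\label{eq:lap}
L_{\mathcal{T}}+dd^\top=nI,\qquad d^\top d=nI-J .
\end{equation}
The second identity is the Laplacian of $K_n$. In the first, a diagonal entry is $(n-2)+2$; the entry at $uv,uw$ is $-1$ from the triangle $uvw$ and $+1$ from $dd^\top$; disjoint edges give $0$. Hence $Q=\frac1ndd^\top$ is the orthogonal projection onto $\operatorname{im}d$, which has dimension $n-1$; moreover $\dim Z_1=N$, $L_\varphi Q=QL_\varphi=0$ and $L_{\mathcal{T}}|_{Z_1}=nI$.

Let $\mathrm{pr}:\mathbb{R}^E\to\mathbb{R}^N$ delete the coordinates of the edges at the vertex $n$, and let $\hat\partial=\mathrm{pr}\circ\partial$. The map $\mathrm{pr}$ restricts to an isomorphism from the group $Z_1(\mathbb{Z})=Z_1\cap\mathbb{Z}^E$ onto $\mathbb{Z}^N$: it is injective because a star carries no cycle, and it is onto because it sends $\partial_{uvn}$ to $e_{uv}$. Therefore, for a set $S$ of $N$ triangles, $H_1(S,\mathbb{Z})\cong\mathbb{Z}^N/\hat\partial_S\mathbb{Z}^S$, and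
\begin{equation}\label{eq:minor}
|\det\hat\partial_S|=|H_1(S,\mathbb{Z})|\ \text{ if $S$ is a hypertree},\qquad \det\hat\partial_S=0\ \text{ otherwise.}
\end{equation}

\begin{lemma}\label{lem:gen}
For every $\varphi:\mathcal{T}\to\mathbb{C}$,
\[
\mathbb{E}\prod_{t\in T_n}\varphi(t)=n^{-N}\det\bigl(L_\varphi|_{Z_1}\bigr)=\det\Bigl(Q+\frac1nL_\varphi\Bigr).
\]
\end{lemma}

\begin{proof}
Let $D_\varphi$ be the diagonal matrix with entries $\varphi(t)$. By \eqref{eq:minor} and Cauchy--Binet the expectation is $\det(\hat\partial D_\varphi\hat\partial^\top)/\det(\hat\partial\hat\partial^\top)$. With $\iota=\mathrm{pr}|_{Z_1}$, an isomorphism, we have $\hat\partial D_\varphi\hat\partial^\top=\iota\,(L_\varphi|_{Z_1})\,\iota^\top$. The factors $\iota$ cancel in the ratio, which equals $\det(L_\varphi|_{Z_1})/\det(L_{\mathcal{T}}|_{Z_1})=n^{-N}\det(L_\varphi|_{Z_1})$. The matrix $Q+\frac1nL_\varphi$ acts as the identity on $\operatorname{im}d$ and as $\frac1nL_\varphi$ on $Z_1$.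
\end{proof}

\begin{lemma}\label{lem:incl}
For $Y\subset\mathcal{T}$ we have $\mathbb{P}(Y\subset T_n)\le(3/n)^{|Y|}$, and $\mathbb{P}(Y\subset T_n)=0$ if the vectors $\partial_t$, $t\in Y$, are linearly dependent over $\mathbb{Q}$.
\end{lemma}

\begin{proof}
Put $\varphi=1+\psi$ in Lemma~\ref{lem:gen}. The left side is $\sum_Y\mathbb{P}(Y\subset T_n)\prod_{t\in Y}\psi(t)$. By \eqref{eq:lap} the right side is $\det(I+\frac1n\partial D_\psi\partial^\top)=\det(I+D_\psi\frac1n\partial^\top\partial)$. Comparing coefficients gives $\mathbb{P}(Y\subset T_n)=\det\bigl((\frac1n\partial^\top\partial)[Y]\bigr)$, a Gram determinant with diagonal entries $3/n$.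
\end{proof}

\subsection{Cochains}

Let $G$ be a finite abelian group. A \emph{cochain} is a function $f:V^2\to G$ with $f(uv)=-f(vu)$ and $f(uu)=0$; cochains form a group $C^1(G)\cong G^E$. Put $df(uvw)=f(uv)+f(vw)+f(wu)$, call a triangle $t$ \emph{satisfied} if $df(t)=0$, and let $\operatorname{Sat}(f)$ be the set of satisfied triangles. The \emph{coboundaries} $dc$, $c\in G^V$, satisfy every triangle and form a subgroup $B^1(G)$ of order $|G|^{n-1}$. We write $[f]$ for the class of $f$ modulo $B^1(G)$ and $\operatorname{dist}(f)$ for the least number of edges in the support of an element of $[f]$. The basic quantity is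
\[
\pi(f)=\mathbb{P}\bigl(T_n\subset\operatorname{Sat}(f)\bigr),
\]
which depends only on $[f]$.

\begin{lemma}\label{lem:hom}
$\displaystyle \mathbb{E}\,|\operatorname{Hom}(H_1(T_n,\mathbb{Z}),G)|=|G|^{-(n-1)}\sum_{f\in C^1(G)}\pi(f)$.
\end{lemma}

\begin{proof}
A cochain is a homomorphism $f:\mathbb{Z}^E\to G$, and $f(\partial_t)=df(t)$. A homomorphism $H_1(T,\mathbb{Z})\to G$ is a homomorphism $Z_1(\mathbb{Z})\to G$ that kills $\partial_t$ for $t\in T$. Since $\mathrm{pr}$ is an isomorphism on $Z_1(\mathbb{Z})$, the group $\mathbb{Z}^E$ is the direct sum of $Z_1(\mathbb{Z})$ and the span of the $n-1$ edges at $n$. So each such homomorphism extends to exactly $|G|^{n-1}$ cochains $f$, and these are the cochains with $T\subset\operatorname{Sat}(f)$.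
\end{proof}

By Lemma~\ref{lem:gen} and \eqref{eq:lap},
\begin{equation}\label{eq:Mf}
\pi(f)=\det M_f,\qquad M_f=Q+\tfrac1nL_{\operatorname{Sat}(f)}=I-\tfrac1nL_{\mathcal{T}\setminus\operatorname{Sat}(f)},\qquad 0\preceq M_f\preceq I .
\end{equation}
The diagonal entry of $M_f$ at $uv$ is $\frac1n$ times $2$ plus the number of satisfied triangles at $uv$, that is,
\[
q_f(uv)=\tfrac1n\#\{w\in V: f(uw)+f(wv)=f(uv)\},
\]
where $w=u$ and $w=v$ account for the $2$. Thus $n(1-q_f(e))$ is the number of unsatisfied triangles at $e$, and Hadamard's inequality gives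
\begin{equation}\label{eq:had}
\pi(f)\le\prod_{e\in E}q_f(e).
\end{equation}

This bound is good up to a factor $e^{o(n^2)}$, but it is too weak for sparse cochains. Let $f$ be supported on one edge $e$. No triangle at $e$ is satisfied, and every hypertree has a triangle at $e$ (otherwise a cycle through $e$ has infinite order), so $\pi(f)=0$. But \eqref{eq:had} gives $\frac2n(1-\frac1n)^{2(n-2)}$, and the sum of this over the $\binom n2$ edges diverges. The culprit is the contribution $2/n$ of $Q$ to $q_f(e)$. The next lemma removes $Q$ on a chosen set of edges at a small cost.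

\begin{lemma}\label{lem:F}
Let $f\in C^1(G)$, $L=L_{\operatorname{Sat}(f)}$, and let $F\subset E$ be a graph of maximum degree at most $n/4$, with graph Laplacian $\Lambda_F$. Let $R$ be the matrix $d$ with the rows in $F$ replaced by $0$. Then
\begin{equation}\label{eq:Fexact}
\pi(f)=\det\bigl(\tfrac1n(L+RR^\top)\bigr)\,\det\bigl(I-\tfrac1n\Lambda_F\bigr)^{-2},
\end{equation}
\begin{equation}\label{eq:Fbound}
\pi(f)\le e^{8|F|/n}\,n^{-|F|}\det\bigl(L[F]\bigr)\prod_{e\notin F}q_f(e).
\end{equation}
\end{lemma}

\begin{proof}
The degree bound gives $0\preceq\Lambda_F\preceq\frac n2I$. Since $R\mathbf{1}=0$, we may regard $R$ as a map on $\mathbf{1}^\perp$ without changing $RR^\top$. Let $R_1,R_2$ be its components in $\operatorname{im}d$ and $Z_1$. By \eqref{eq:lap}, $n^{-1/2}d$ is an isometry from $\mathbf{1}^\perp$ onto $\operatorname{im}d$; in these coordinates $R_1$ is $n^{-1/2}d^\top R$. Now $d^\top R=nI-J-\Lambda_F$ is the Laplacian of the complement of $F$, so $R_1=n^{1/2}(I-\frac1n\Lambda_F)$ on $\mathbf{1}^\perp$, an invertible map with $\det(R_1)^2=n^{n-1}\det(I-\frac1n\Lambda_F)^2$.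 As $L$ vanishes on $\operatorname{im}d$, the identity \eqref{eq:schur} in the decomposition $\operatorname{im}d\oplus Z_1$ gives $\det(L+RR^\top)=\det(R_1)^2\det(L|_{Z_1})$. With Lemma~\ref{lem:gen} and $|E|=N+n-1$ this is \eqref{eq:Fexact}. The block of $L+RR^\top$ on $F$ is $L[F]$, and its diagonal entry at $e\notin F$ is $L_{ee}+2=nq_f(e)$. The inequalities of Fischer and Hadamard bound the first factor of \eqref{eq:Fexact}, and the second is at most $\exp(\frac4n\operatorname{tr}\Lambda_F)=e^{8|F|/n}$.
\end{proof}

\subsection{Cycles}

For a finite abelian group $A$ and $T\subset\mathcal{T}$, let $Z_2(T;A)$ be the group of $z:T\to A$ with $\partial z=\sum_tz(t)\partial_t=0$ in $A^E$, and let $|z|$ be the number of triangles in the support of $z$. Let $\hat H$ be the group of characters of a finite abelian group $H$, that is, of homomorphisms from $H$ to the unit circle; the zero element of $\hat H$ is the trivial character $1$. Recall that $\sum_{\psi\in\hat H}\psi(a)=|H|\mathbf{1}[a=0]$ and that a nontrivial character has mean zero on $H$.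

\begin{lemma}\label{lem:orth}
Let $h$ be uniform in $C^1(H)$ and $z:T\to\hat H$. Then $\mathbb{E}_h\prod_{t\in T}z(t)(dh(t))=\mathbf{1}[\partial z=0]$.
\end{lemma}

\begin{proof}
Collecting the factors that involve $h(e)$ gives $\prod_tz(t)(dh(t))=\prod_{e\in E}(\partial z)(e)(h(e))$, and the values $h(e)$, $e\in E$, are independent and uniform in $H$.
\end{proof}

\section{The idea of the proof}\label{sec:idea}

\subsection{Two ways to count}

Since $|\operatorname{Hom}(\cdot,G)|=\sum_{H\le G}\#\operatorname{Sur}(\cdot,H)$, Theorem~\ref{thm:moments} predicts that the sum in Lemma~\ref{lem:hom} tends to the number of subgroups of $G$. Take $G=\mathbb{Z}/p$, where the prediction is $2$. The coboundaries have $\pi(f)=1$ and contribute exactly $1$. The other unit should come from typical cochains. For a uniform random $f$, each triangle is satisfied with probability $1/p$, so one expects $L_{\operatorname{Sat}(f)}\approx\frac1pL_{\mathcal{T}}$ and $\pi(f)\approx p^{-N}$; the total is then $p^{-(n-1)}p^{|E|}p^{-N}=1$. For general $G$, a subgroup $H$ should contribute $1$ through the cochains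 that are coboundaries modulo $H$ and look uniform in the direction of $H$.

The approximation $\pi(f)\approx p^{-N}$ concerns a determinant of size about $n^2/2$, and we need its average up to a factor $1+o(1)$. An exact expansion helps. For a set $T$ of $N$ triangles and $h$ uniform in $C^1(G)$, we have $|G|^N\mathbf{1}[T\subset\operatorname{Sat}(h)]=\prod_{t\in T}\sum_{\psi\in\hat G}\psi(dh(t))$, so Lemma~\ref{lem:orth} gives
\[
|G|^{-(n-1)}\#\{f:T\subset\operatorname{Sat}(f)\}=|G|^N\,\mathbb{P}_h(T\subset\operatorname{Sat}(h))=|Z_2(T;\hat G)| .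
\]
In this second count the heuristic value $1$ is the term $z=0$. By itself the identity is circular: cocycles have been traded for cycles. The two counts are, however, strong in complementary regions. Cochains close to coboundaries can be counted directly, and so can cycles of small support. We therefore restrict the average over $h$ to pseudorandom cochains, evaluate the terms with small $|z|$ exactly, and show by an analytic bound that for pseudorandom cochains the terms with large $|z|$ are negligible.

\subsection{Sparse cochains and the M\"obius band}\label{sec:mobius}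

It remains to see whether cochains close to, but not equal to, coboundaries contribute. Let $f$ have a support $F$ with a bounded number $m$ of edges on $v$ vertices. A triangle with exactly one edge in $F$ is unsatisfied, so a satisfied triangle meeting $F$ has at least two edges in $F$. There are boundedly many of these, and \eqref{eq:Fbound} gives $\pi(f)=O(n^{-m})$, with $\pi(f)=0$ unless $\det L_{\operatorname{Sat}(f)}[F]\ne0$. The graph $F$ has $O(n^v)$ copies in $K_n$. So the question is whether $v\ge m$ is compatible with a nonzero determinant. The following example has $v=m=5$.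

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\draw (0,1)--(4.8,1);
\draw (0.8,0)--(4,0);
\draw[very thick] (0,1)--(0.8,0)--(1.6,1)--(2.4,0)--(3.2,1)--(4,0)--(4.8,1);
\node[above] at (0,1) {$x_1$}; \node[above] at (1.6,1) {$x_3$};
\node[above] at (3.2,1) {$x_5$}; \node[above] at (4.8,1) {$x_2$};
\node[below] at (0.8,0) {$x_2$}; \node[below] at (2.4,0) {$x_4$}; \node[below] at (4,0) {$x_1$};
\end{tikzpicture}
\caption{The five triangles $x_{i-1}x_ix_{i+1}$ along a $5$-cycle $x_1x_2x_3x_4x_5$ (thick edges). The two copies of the edge $x_1x_2$ are glued with a flip, which gives a M\"obius band; its boundary consists of the five chords (thin edges).}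
\label{fig:mobius}
\end{figure}

\begin{proposition}\label{prop:five}
Let $n\ge12$ and let $f\in C^1(A)$ have as its support a $5$-cycle $F=x_1x_2x_3x_4x_5$. If $|A|$ is odd then $\pi(f)=0$. If $A=\mathbb{Z}/2$ then $\pi(f)\ge4e^{-20}n^{-5}$.
\end{proposition}

\begin{proof}
The triangles with two edges in $F$ are $t_i=x_{i-1}x_ix_{i+1}$, indices modulo $5$ (Figure~\ref{fig:mobius}), and none has three. As $f$ vanishes on chords, $t_i$ is satisfied if and only if $f(x_ix_{i+1})=-f(x_{i-1}x_i)$. If all five are satisfied, going around the cycle gives $f(x_1x_2)=-f(x_1x_2)$, which is impossible in a group of odd order. In that case $L_{\operatorname{Sat}(f)}[F]$ is a $5\times5$ matrix of rank at most $4$, and $\pi(f)=0$ by \eqref{eq:Fbound}.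

Let $A=\mathbb{Z}/2$. Now all $t_i$ are satisfied. Let $b_1$ and $b_2$ be the matrices with columns $\pm\partial_{t_i}$ restricted to $F$ and to $E\setminus F$. With $F$ oriented cyclically the columns of $b_1$ are $e_{x_{i-1}x_i}+e_{x_ix_{i+1}}$. Only the identity and a cyclic permutation of length $5$, which is even, contribute to the determinant, so $|\det b_1|=2$. In the notation of Lemma~\ref{lem:F}, $L+RR^\top$ is the sum of $\sum_i\partial_{t_i}\partial_{t_i}^\top$ and a matrix supported on $E\setminus F$, namely $RR^\top$ plus the sum of $\partial_t\partial_t^\top$ over the triangles not meeting $F$, all of which are satisfied. By \eqref{eq:lap} the latter matrix is $nI-\Delta$ on $E\setminus F$, where $\Delta=\sum_{t\text{ meets }F}c_tc_t^\top$ and $c_t=\partial_t|_{E\setminus F}$. By \eqref{eq:schur}, \eqref{eq:Fexact} and $\det(I-\frac1n\Lambda_F)\le1$,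
\[
\pi(f)\ge4n^{-5}\det\bigl(I-\tfrac1n\Delta\bigr).
\]
At most $5n$ triangles meet $F$, each with at most two edges outside $F$, so $\operatorname{tr}\Delta\le10n$. An edge $uv\notin F$ lies in at most three triangles meeting $F$: the third vertex is a neighbor of $u$ or $v$ on the cycle, and the ends of a chord share a neighbor. So the absolute row sums of $\Delta$ are at most $6$, $\|\Delta\|\le6\le n/2$, and $\det(I-\frac1n\Delta)\ge e^{-2\operatorname{tr}\Delta/n}\ge e^{-20}$.
\end{proof}

Two features of this computation recur in general. First, the determinant $\pm2$ and the relation $2f(e)=0$ come from the same odd cycle of relations. Second, $\operatorname{tr}\Delta=10n-O(1)$ and $\operatorname{tr}\Delta^2\le6\operatorname{tr}\Delta$ show that $\det(I-\frac1n\Delta)\to e^{-10}$: each edge of the support costs a factor $e^{-2}$, because of the unsatisfied triangles through it. The example also produces torsion. For $n=6$ and $\{x_1,\dots,x_5\}=[5]$, add to $t_1,\dots,t_5$ the five triangles joining the vertex $6$ to the chords. In $\hat\partial$ the new columns are $\pm e_{\mathrm{chord}}$,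 so the minor is $\pm\det b_1=\pm2$, and by \eqref{eq:minor} these ten triangles form a hypertree with $|H_1|=2$.

\subsection{Plan}

Section~\ref{sec:cycles} shows that the expected number of nonzero cycles in $T_n$ with support at most $\delta n^2$ tends to $0$, for any coefficients. Section~\ref{sec:near} shows that the nonzero classes with $\operatorname{dist}(f)\le\theta n^2$ contribute $O(1)$, and $o(1)$ for groups of odd order. Section~\ref{sec:spectral} shows that, outside a set of total weight $e^{-cn^2}$, every cochain is close to a coboundary modulo a unique subgroup $H$ and pseudorandom for all characters that are nontrivial on $H$. Section~\ref{sec:moment} evaluates the contribution of each $H$.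

\section{No small cycles}\label{sec:cycles}

\begin{proposition}\label{prop:cycles}
For every finite abelian group $A$ there is $\delta_A>0$ such that
\[
\mathbb{E}\,\#\{z\in Z_2(T_n;A):0<|z|\le\delta_An^2\}\to0 .
\]
\end{proposition}

By Lemma~\ref{lem:incl} each triangle of the support costs $O(1/n)$. Build the support one triangle at a time, gluing along edges. A triangle with a freely chosen third vertex has $n$ choices and gains nothing. But the support has no free edge, so a fixed proportion of the triangles must reuse an edge that is already present, and such a triangle has few choices as long as degrees are small. Vertices of large degree destroy this gain and are treated separately. The second part of Lemma~\ref{lem:incl} is needed as well: boundaries of tetrahedra have four triangles and $\binom n4$ copies, so the bound $(3/n)^4$ alone would leave a term of order $1$.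

\begin{proof}
\emph{Reduction.} Let $Y$ be the support of $z$, $k=|Y|$, and let $\Gamma$ be the graph formed by the edges of the triangles of $Y$. Since $\partial z=0$, every edge of $\Gamma$ lies in at least two triangles of $Y$, so $2|\Gamma|\le3k$. At most $|A|^k$ cycles have support $Y$. By Lemma~\ref{lem:incl} it suffices to show that $\sum_Y(3|A|/n)^{|Y|}\to0$, where $Y$ runs over \emph{admissible} sets: every edge of $\Gamma$ lies in at least two triangles of $Y$, the vectors $\partial_t$, $t\in Y$, are independent, and $0<k\le\delta n^2$. Let $\varepsilon\in(0,\frac14)$ be small, $\delta=\varepsilon^2/3$, $X=\{v:\deg_\Gamma v\ge\varepsilon n\}$, $W=V\setminus X$ and $x=|X|$. From $\varepsilon nx\le2|\Gamma|\le3k\le\varepsilon^2n^2$ we get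
\begin{equation}\label{eq:xk}
x\le\varepsilon n,\qquad k\ge\varepsilon nx/3 .
\end{equation}

\emph{Pieces.} Fix $X$. Call two triangles adjacent if they share an edge that is not inside $X$, and split $Y$ into connected components for this adjacency. All triangles of $Y$ at an edge not inside $X$ lie in one component. So each component is a \emph{piece}: a nonempty connected set of triangles with independent boundaries, in which every edge not inside $X$ lies in at least two triangles and every vertex of $W$ has degree less than $\varepsilon n$. By independence, no piece contains the boundary of a tetrahedron. Give a piece with $k'$ triangles the weight $(b/n)^{k'}$, $b=3e|A|$, and let $S(X)$ be the total weight of all pieces. Since $Y$ is a set of pieces, the sum of $(b/n)^{|Y|}$ over the admissible $Y$ belonging to $X$ is at most $\prod(1+\text{weight})-1\le e^{S(X)}-1$.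

\emph{Exploration.} Start with one triangle of the piece; its edges are \emph{seen}. Process the seen edges not inside $X$ in the order in which they were seen, ties broken by a fixed rule. When processing $uv$, discover all undiscovered triangles $uvw$ of the piece and mark their edges as seen; $w$ is the \emph{apex}. Triangles discovered at the same step have different apexes, hence disjoint pairs $\{uw,vw\}$, so whether $uw$ or $vw$ was seen is determined before the step. Below, each non-initial triangle is of one of at most three kinds. There are at most $3k'$ steps, and for each kind the numbers of triangles discovered at the successive steps form a sequence of $3k'$ nonnegative integers (padded with zeros) with sum at most $k'$; there are $\binom{4k'}{k'}\le16^{k'}$ such sequences. The initial triangle, these numbers and the apexes determine the piece. So with $C_0=16^3b$, which does not depend on $\varepsilon$, the total weight of the pieces with $k'$ triangles is at most $C_0^{k'}n^{-k'}$ times the maximal number of choices for the initial triangle and the apexes.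

\emph{(a) Pieces with all vertices in $W$.} Call a non-initial triangle \emph{gained} if $uw$ or $vw$ was seen, and \emph{free} otherwise; let $g$ and $a$ be their numbers, so $k'=1+a+g$. A free triangle creates two new edges, and every edge lies in two triangles, so $3+2a\le\frac32(1+a+g)$. Thus $a\le3g-3$ and $g\ge(k'+2)/4$. A free apex has at most $n$ choices. A gained apex is a seen neighbor of $u$ or $v$, and the piece has at most $k'+2$ vertices, so it has at most $2D$ choices, $D=\min(\varepsilon n,k'+2)$. With at most $n^3$ initial triangles, the weight for given $k'$ is at most $n^2C_0^{k'}(2D/n)^{k'/4}$. For $20\le k'\le\sqrt n$ this is at most $n^2(Cn^{-1/8})^{k'}$, with sum $O(n^{2-20/8})=O(n^{-1/2})$. For $k'>\sqrt n$ it is at most $n^22^{-k'}$ once $C_0(2\varepsilon)^{1/4}\le\frac12$, with sum $o(1)$. For $k'<20$ we use independence. The graph of the piece is connected, with $v$ vertices and $e\le\frac32k'$ edges, and its cycle space has dimension $e-v+1\ge k'$. So $v\le\frac{k'}2+1$ and the weight is $O(n^{v-k'})=O(n^{1-k'/2})$. This is $O(1/n)$, since $k'\ge4$: the three edges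 of a triangle lie in three distinct further triangles. The total weight $S_0$ of these pieces is $o(1)$, uniformly in $X$.

\emph{(b) Triangles inside $X$.} Such a triangle is adjacent to no other and is a piece by itself. The total weight is at most $bx^3/n\le b\varepsilon^2nx$.

\emph{(c) The remaining pieces.} These contain a vertex of $X$, and each of their triangles has a vertex in $W$. A triangle has \emph{type} $i\in\{0,1,2\}$ if it has $i$ vertices in $X$; let $k_i$ be the number of triangles of type $i$. Start at a triangle of type $1$ or $2$, in at most $xn^2$ ways. A non-initial triangle $uvw$ discovered at $uv$ is \emph{gained} if $w\in X$, or if $w\in W$ and an edge of $uvw$ inside $W$ other than $uv$ was seen. A gained apex has at most $2\varepsilon n$ choices: at most $x\le\varepsilon n$ in the first case, and in the second it is a seen neighbor of one of the endpoints of $uv$ in $W$. All other non-initial triangles are \emph{free}: they have $w\in W$, and they create two new edges inside $W$ if of type $0$, and one if of type $1$. Non-initial triangles of type $2$ have their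 apex in $X$ and are gained. Let $g_i$ be the number of gained triangles of type $i$, $g=g_0+g_1+g_2$, and let $a_0,a_1$ be the numbers of free triangles of types $0,1$, where an initial triangle of type $1$ is counted in $a_1$, as it also creates one edge inside $W$. Then $k_0=a_0+g_0$ and $k_1=a_1+g_1$. The number of edges inside $W$ is at least $2a_0+a_1$ and at most $\frac12(3k_0+k_1)$, whence
\begin{equation}\label{eq:ag}
a_0+a_1\le3g_0+g_1 ,
\end{equation}
and $k'\le a_0+a_1+g+1\le4g+1$. If the initial triangle has type $1$, there are $a_0+a_1-1$ free apexes and $k'=a_0+a_1+g$; if it has type $2$, there are $a_0+a_1$ free apexes and $k'=1+a_0+a_1+g$. In both cases the number of choices times $n^{-k'}$ is at most $xn(2\varepsilon)^g$. By \eqref{eq:xk} we can afford a total weight that is small compared with $\varepsilon nx$, so one gained triangle is not enough. We claim that $g\ge2$. Suppose that $g\le1$.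

\emph{Initial triangle $abc$ of type $1$.} Then $a_1\ge1$, so \eqref{eq:ag} forces $g_0+g_1=1$ and $g_2=0$. There is no triangle of type $2$, hence no edge inside $X$, and every edge lies in two triangles. The edges of $abc$ lie in three distinct further triangles $abr,bcs,cat$, and $k'=a_0+a_1+1\le4$, so these four are all the triangles. The edge $ar$ lies in a second triangle, which contains $a$ and is not $abc$, so it is $cat$ and $r=t$. The edge $br$ lies in a second triangle, which contains $b$ and is not $abc$, so it is $bcs$ and $r=s$. The piece is the boundary of a tetrahedron, a contradiction.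

\emph{Initial triangle $uu'v$ of type $2$, $u,u'\in X$, and $g_0+g_1=0$.} Then $a_0=a_1=0$ and $k'\le2$. But $uv$ and $u'v$ lie in two distinct further triangles, so $k'\ge3$.

\emph{Initial triangle $uu'v$ of type $2$, and $g_0+g_1=1$.} Then $g_2=0$, and $uu'v$ is the only triangle of type $2$. Consider the graph of the edges $ab$ inside $W$ for which $uab$ belongs to the piece. It is nonempty because $uv$ lies in a second triangle. A non-isolated vertex $a\ne v$ has degree at least $2$, because $ua$ lies in two triangles, both of type $1$. A nonempty forest has two leaves, so the graph contains a cycle and has at least three edges. The argument applies to $u'$ in place of $u$, so $k_1\ge6$. But $k_1=a_1+g_1\le3g_0+2g_1\le3$ by \eqref{eq:ag}.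

This proves the claim, and the total weight in (c) is at most $xn\sum_{g\ge2}2C_0^{4g+1}(2\varepsilon)^g\le C\varepsilon^2nx$ for small $\varepsilon$, with $C$ independent of $\varepsilon$.

\emph{Conclusion.} The sets $Y$ with $X=\emptyset$ contribute at most $e^{S_0}-1=o(1)$. For $x\ge1$ write $(3|A|/n)^k=e^{-k}(b/n)^k$ and use \eqref{eq:xk}: the contribution is at most $\sum_{x\ge1}n^x\exp(-\varepsilon nx/3+C\varepsilon^2nx+o(1))$, which tends to $0$ when $C\varepsilon<\frac13$.
\end{proof}

\section{Cochains close to coboundaries}\label{sec:near}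

\begin{proposition}\label{prop:near}
For every finite abelian group $A$ there is $\theta_A>0$ such that
\[
\Sigma_n(A)=\sum_{[f]\ne0,\ \operatorname{dist}(f)\le\theta_An^2}\pi(f),
\]
the sum over classes in $C^1(A)/B^1(A)$, is bounded in $n$. If $|A|$ is odd, then $\Sigma_n(A)\to0$.
\end{proposition}

For trivial $A$ the sum is empty, so let $|A|\ge2$. The proof extends the discussion in Section~\ref{sec:mobius} to supports with up to $\theta n^2$ edges. We apply \eqref{eq:Fbound} to the part of the support away from vertices of large degree, expand the determinant into connected clusters, and count clusters by comparison with plane trees.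

\subsection{Parameters and the first bound}

Put $\alpha=e^{-2+8\varepsilon}$, $\mu=18\varepsilon$ and $\beta=1.05$. Since $1.05\,e^{-3/2}<0.2343<\frac14$, we can fix $\varepsilon\in(0,\frac1{18}]$, depending only on $|A|$, with
\begin{equation}\label{eq:eps}
\beta\alpha\exp\bigl(\tfrac12+40|A|\sqrt\mu\bigr)\le\tfrac14 .
\end{equation}
For $\theta>0$ let $\rho=2\theta/\varepsilon$ and $\gamma=\sqrt{2\theta+\rho}$, and choose $\theta=\theta_A$ so small that
\begin{equation}\label{eq:theta}
\rho\le\varepsilon/4,\qquad\gamma\le\tfrac12,\qquad \operatorname{Ent}(\gamma)+2|A|\gamma+\rho\log|A|\le\varepsilon/16 .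
\end{equation}

Represent each class by a cochain $f$ with a support $F_f$ of minimal size, $|F_f|\le\theta n^2$. Adding $d(a\mathbf{1}_u)$ subtracts $a$ from all values $f(uv)$, $v\ne u$, and changes nothing else, so by minimality
\begin{equation}\label{eq:mode}
\text{for every $u$, the value $0$ is a most frequent one among $f(uv)$, $v\ne u$.}
\end{equation}
Let $X$ be the set of vertices of degree at least $\varepsilon n$ in $F_f$, $x=|X|\le\rho n$, $W=V\setminus X$, and let $E(W)$ be the set of edges inside $W$. Put $F=F_f\cap E(W)$ and $m=|F|$; the graph $F$ has maximum degree less than $\varepsilon n$. Write $f_W$ for the restriction of $f$ to $E(W)$ and $f_X$ for its restriction to the edges meeting $X$. For $u\in X$ and $v\in W$ let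
\[
p_u(a)=\tfrac1n\#\{y\in V:f(uy)=a\},\quad N_u=\#\{ab\in E(W):f(ua)\ne f(ub)\},\quad r_v=\tfrac1n(\deg_Fv+x).
\]
Here $p_u$ and $N_u$ depend only on $f_X$, while $r_v\le1$ and $\sum_{v\in W}r_v\le\frac{2m}n+x\le\gamma^2n$.

\begin{lemma}\label{lem:first}
$\displaystyle\pi(f)\le\exp\Bigl(-\frac1n\sum_{u\in X}N_u\Bigr)\prod_{u\in X,\,v\in W}\bigl(p_u(f(uv))+r_v\bigr)\cdot\Bigl(\frac\alpha n\Bigr)^m\det L_{\operatorname{Sat}(f)}[F]$.
\end{lemma}

\begin{proof}
We bound the factors $q_f(e)$, $e\notin F$, in \eqref{eq:Fbound}. Inside $X$ use $q_f\le1$. For $u\in X$, $v\in W$, a vertex $w$ counted in $q_f(uv)$ has either $f(wv)=0$, and then $f(uw)=f(uv)$, or $f(wv)\ne0$, which holds for at most $\deg_Fv+x$ vertices; so $q_f(uv)\le p_u(f(uv))+r_v$. For $ab\in E(W)\setminus F$, $\log q_f(ab)$ is at most $-\frac1n$ times the number of unsatisfied triangles at $ab$. A triangle $uab$ with $u\in X$ is unsatisfied if and only if $f(ua)\ne f(ub)$; there are at least $\sum_uN_u-xm$ such pairs $(u,ab)$ with $ab\notin F$. A triangle inside $W$ with exactly one edge in $F$ is unsatisfied. Each edge of $F$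 lies in at least $n-x-2\varepsilon n\ge(1-3\varepsilon)n$ of these, and each is counted at two edges of $E(W)\setminus F$. Hence
\[
\prod_{ab\in E(W)\setminus F}q_f(ab)\le\exp\Bigl(-\frac1n\sum_uN_u+\frac{xm}n-2(1-3\varepsilon)m\Bigr).
\]
It remains to use $xm/n\le\varepsilon m$ and $8m/n\le\varepsilon m$.
\end{proof}

\subsection{Relations and clusters}

By Cauchy--Binet, $\det L_{\operatorname{Sat}(f)}[F]=\sum_{\mathcal{R}}\det(\mathcal{R})^2$, where $\mathcal{R}$ runs over the sets of $m$ satisfied triangles meeting $F$ and $\det(\mathcal{R})$ is the determinant of the matrix with columns $\partial_t|_F$, $t\in\mathcal{R}$. We call the edges of $F$ \emph{nodes} and the triangles of $\mathcal{R}$ \emph{relations}. A triangle with two vertices in $X$ does not meet $F$, and a triangle inside $W$ with one edge in $F$ is unsatisfied, so a relation is one of the following.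
\begin{itemize}
\item A \emph{$2$-relation}: $abc$ inside $W$ with $ba,bc\in F$, $ac\notin F$ and $f(ba)=f(bc)$. Its column is $\pm(e_{ba}-e_{bc})$.
\item A \emph{$3$-relation}: $abc$ with all three edges in $F$ and $df(abc)=0$.
\item An \emph{anchor}: $uab$ with $u\in X$, $ab\in F$ and $f(ab)=f(ub)-f(ua)$. Its column is $\pm e_{ab}$, and the edge $ab$ is counted in $N_u$.
\end{itemize}
View $\mathcal{R}$ as a hypergraph on the nodes, a relation being the set of its edges in $F$. The matrix splits into blocks along the connected components. If $\det(\mathcal{R})\ne0$, all blocks are square and $\det(\mathcal{R})^2$ is the product of their squared determinants. For fixed $X$ and $f_X$, define a \emph{cluster} to be a triple $(F',f',\mathcal{R}')$, where $F'\subset E(W)$ is a nonempty graph of maximum degree less than $\varepsilon n$, $f'$ is a cochain on $F'$ with no zero value, and $\mathcal{R}'$ is a set of $|F'|$ triangles, each a $2$-relation, $3$-relation or anchor with respect to $(F',f')$, such that the hypergraph is connected and $\det(\mathcal{R}')\ne0$. Its \emph{weight} is $(\alpha/n)^{|F'|}\det(\mathcal{R}')^2$.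 The components of $\mathcal{R}$ are distinct clusters, and together they determine $f_W$ and $\mathcal{R}$. Let $\Theta^{\mathrm{un}}$ and $\Theta^{\mathrm{an}}$ be the total weights of the clusters without and with anchors. Then, for fixed $X$ and $f_X$,
\begin{equation}\label{eq:cluster}
\sum_{f_W}\Bigl(\frac\alpha n\Bigr)^m\det L_{\operatorname{Sat}(f)}[F]\le\exp\bigl(\Theta^{\mathrm{un}}+\Theta^{\mathrm{an}}\bigr),
\end{equation}
where $f_W=0$ corresponds to the empty collection of clusters, with term $1$.

From now until Section~\ref{sec:sum}, $(F,f,\mathcal{R})$ denotes a cluster and $m=|F|$. Let $\mathcal{G}$ be the graph on the nodes whose edges are the $2$-relations. It is simple, because two nodes determine the triangle.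

\begin{lemma}\label{lem:detcluster}
Every connected component of $\mathcal{G}$ is a tree or has exactly one cycle. If $j_3$ is the number of $3$-relations and $j_{\mathrm{c}}$ the number of cycles of $\mathcal{G}$, then $\det(\mathcal{R})^2\le9^{j_3}4^{j_{\mathrm{c}}}$. If $e$ is a node on a cycle of $\mathcal{G}$, then $2f(e)=0$.
\end{lemma}

\begin{proof}
The columns of the $2$-relations in a component with $s$ nodes are independent and supported on $s$ rows, so there are at most $s$ of them. This gives the first statement. The column of a $2$-relation has entries $\pm1$ at its two nodes. For a cycle of $\mathcal{G}$, let $B_0$ be the square matrix of its columns on its nodes. Two permutations contribute to $\det B_0$, so $\det B_0=\pm1\pm1$, and it is nonzero by independence; thus $\det B_0=\pm2$. The relations $f(ba)=f(bc)$ say that $B_0^\top f=0$ over $A$, and multiplication by the adjugate matrix gives $2f=0$ on the cycle.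

Put first the rows of the nodes in unicyclic components and the columns of their $2$-relations. The matrix of $\mathcal{R}$ becomes $\begin{pmatrix}B_1&*\\0&B_2\end{pmatrix}$, where $B_1$ has one square diagonal block for each unicyclic component. Expanding along the row of a leaf, which has a single entry $\pm1$, reduces such a block to the block of its cycle, so $|\det B_1|=2^{j_{\mathrm{c}}}$. The rows of $B_2$ are the nodes of the tree components. For a tree component $\tau$ with a chosen root, define signs $\sigma_e$, $e\in\tau$, outward from $\sigma_{\mathrm{root}}=1$, so that $\sum_{e\in\tau}\sigma_e\operatorname{row}_e$ vanishes on every $2$-relation of $\tau$, and replace the row of the root by this sum. The determinant does not change. The new root rows vanish on all $2$-relation columns, and the non-root rows of $\tau$ on the $2$-relation columns of $\tau$ form a square matrix of determinant $\pm1$, by expanding along non-root leaves. So $\det B_2=\pm\det B_3$, where $B_3$ has one row for each tree component, and its columns are the images of the columns of the anchors and $3$-relations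 under a linear map that sends each basis vector to $0$ or to $\pm$ a basis vector. These images have norm at most $1$ for anchors and at most $3$ for $3$-relations, and Hadamard's inequality gives $|\det B_3|\le3^{j_3}$.
\end{proof}

\subsection{Vertices against edges}

The next lemma answers the question of Section~\ref{sec:mobius}. The M\"obius band shows that its second part fails for $A=\mathbb{Z}/2$.

\begin{lemma}\label{lem:vm}
If a cluster without anchors has $m$ nodes and its graph $F$ has $v$ vertices, then $v\le m$. If $|A|$ is odd, then $v\le m-1$.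
\end{lemma}

\begin{proof}
The graph $F$ is connected, since the nodes of a relation share vertices. We use the following observation about a tree $\tau\subset F$. Color its vertices properly with $+$ and $-$ and orient its edges from $+$ to $-$. The two nodes $ba,bc$ of a $2$-relation within $\tau$ both leave $b$ or both enter $b$. So, in this orientation, the relation says that $f$ has equal values on its two nodes, and its column is $\pm(e-e')$.

If $F$ is a tree, all relations are $2$-relations, and all columns are orthogonal to the all-ones vector in this orientation, contradicting $\det(\mathcal{R})\ne0$. Hence $v\le m$.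

Let $|A|$ be odd and suppose $v=m$, so that $F$ has exactly one cycle. By Lemma~\ref{lem:detcluster}, a cycle in $\mathcal{G}$ would give $f(e)=0$ for a node $e$; this is where oddness is used. So $\mathcal{G}$ is a forest with at most $m-1$ edges, and one of the $m$ relations is a $3$-relation. Its triangle $xyz$ is the unique cycle of $F$, so it is the only $3$-relation, and $\mathcal{G}$ is a spanning tree on the nodes. No $2$-relation joins two of the nodes $xy,yz,zx$, because its third edge would lie in $F$. The other nodes form trees $\tau_x,\tau_y,\tau_z$ hanging at $x,y,z$, with disjoint vertex sets. Consider a path in $\mathcal{G}$ between two of the three triangle nodes whose interior avoids the third. Its interior is nonempty, and consecutive nodes share a vertex, so the interior lies in a single hanging tree, whose root belongs to both end nodes. Since $\mathcal{G}$ is connected, such paths exist for at least two of the three pairs, say for $\{xy,yz\}$ through $\tau_y$ and for $\{yz,zx\}$ through $\tau_z$. The observation applied to the tree $\tau_y\cup\{yx,yz\}$ gives $f(yx)=f(yz)=:c$,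 and applied to $\tau_z\cup\{zx,zy\}$ it gives $f(zx)=f(zy)=-c$. Then $0=f(xy)+f(yz)+f(zx)=-c+c-c=-c$, contradicting $c=f(yz)\ne0$.
\end{proof}

\subsection{Exploration and tree sums}

To count clusters, fix a total order on all edges. Start with one node, whose value of $f$ is given, in a queue. At each step remove the first node $bc$ from the queue, discover all undiscovered relations of $\mathcal{R}$ that contain the node $bc$, and append their nodes that were not known before in the fixed order. Every node is processed once, so there are $m$ steps. A relation discovered at $bc$ is a triangle $abc$ with apex $a$. Different relations at the same step have different apexes, hence disjoint sets of further edges, so which of their nodes are new is determined before the step. With $D$ a bound for the maximum degree of $F$, the relations fall into six categories.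
\begin{center}
\begin{tabular}{clccc}
category & relation & new nodes $\ell_i$ & choices & factor\\ \hline
1 & $2$-relation, other node new & 1 & $2n$ & 1\\
2 & $2$-relation, other node known & 0 & $2D$ & 4\\
3 & $3$-relation, two new nodes & 2 & $|A|n$ & 9\\
4 & $3$-relation, one new node & 1 & $2D$ & 9\\
5 & $3$-relation, no new node & 0 & $2D$ & 9\\
6 & anchor & 0 & $x$ & 1
\end{tabular}
\end{center}
The column ``choices'' bounds the number of possibilities for one relation at a given step, including the values of $f$ on the new nodes. In category 1 choose the apex and which of $b,c$ the new node contains. In categories 2, 4, 5 choose a known node at $b$ or $c$, which determines the apex. Values on new nodes are forced by the relation, except for one free value in category 3. Since the relations of a step form an unordered set, a step with $c_i$ relations of category $i$ has at most $\prod_i(\text{choices}_i)^{c_i}/c_i!$ outcomes.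

Let $k_i$ be the total number of relations of category $i$. The column ``factor'' records the bound
\begin{equation}\label{eq:detk}
\det(\mathcal{R})^2\le4^{k_2}\,9^{k_3+k_4+k_5}.
\end{equation}
By Lemma~\ref{lem:detcluster}, and since the cycles of $\mathcal{G}$ are disjoint, it suffices to find a relation of category 2 on each cycle. Consider the last step at which a relation of the cycle is discovered, say $\{e,e'\}$ while processing $e$. The other relation of the cycle at $e'$ does not contain $e$, because cycles have length at least $3$; so it was discovered at an earlier step, and $e'$ was already known.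

The \emph{code} of the exploration is the sequence $(c^{(1)},\dots,c^{(m)})$ of the vectors $c^{(j)}=(c^{(j)}_i)_i$. Making the new nodes of a step the children of the processed node gives a plane tree on $m$ vertices, in which a vertex carries a label $c$ and has $\sum_i\ell_ic_i$ children; the code lists the labels in breadth-first order and is equivalent to the labeled tree.

\begin{lemma}\label{lem:tree}
Let $w_0>0$, $w_i\ge0$ and integers $\ell_i\ge0$ be given for finitely many $i$. Give a finite plane tree whose vertices carry labels $c=(c_i)$, a vertex with label $c$ having $\sum_i\ell_ic_i$ children, the weight $\prod_{\text{vertices}}w_0\prod_iw_i^{c_i}/c_i!$. Let $\Phi(y)=w_0\exp(\sum_iw_iy^{\ell_i})$. If $\Phi(\frac14)\le\frac14$, the total weight of all such trees is at most $\frac14$.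
\end{lemma}

\begin{proof}
Let $y_j$ be the total weight of the trees with at most $j$ generations, $y_0=0$. Summing over the label of the root gives $y_{j+1}=\sum_cw_0\prod_i(w_iy_j^{\ell_i})^{c_i}/c_i!=\Phi(y_j)$. As $\Phi$ is increasing, $y_j\le\frac14$ for all $j$.
\end{proof}

A cluster has as many relations as nodes, so we assign a factor $\alpha$ to each node and $\frac1n$ to each relation. The weight $w_i$ of category $i$ is then choices times factor divided by $n$. For $D=\varepsilon n$ these weights are at most
\begin{equation}\label{eq:weights}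
2,\quad \mu,\quad 9|A|,\quad \mu,\quad \mu,\quad \mu ,
\end{equation}
as $8\varepsilon\le\mu$, $18\varepsilon=\mu$ and $x/n\le\rho\le\mu$. If only category 1 were present, we would have $\Phi(y)\approx e^{-2}e^{2y}$ and $\Phi(\frac14)\approx e^{-3/2}<\frac14$: the cost $e^{-2}$ per node pays for the entropy of the trees. Category 3 has a large weight, but it creates two nodes with one relation, and the balance between nodes and relations forces a relation of small weight for each relation of category 3.

\begin{lemma}\label{lem:theta}
We have $\Theta^{\mathrm{an}}\le\frac1{4n}\sum_{u\in X}N_u$. Uniformly in $X$ and $f_X$, $\Theta^{\mathrm{un}}=O(1)$, and $\Theta^{\mathrm{un}}=o(1)$ if $|A|$ is odd.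
\end{lemma}

\begin{proof}
\emph{Clusters with anchors.} Start at a node $ab$ with a designated anchor $uab$, regarded as discovered. There are at most $\sum_uN_u$ choices, the value $f(ab)$ is forced, and this anchor carries the factor $\frac1n$. Let $k_6$ count the other anchors. Counting nodes and relations gives $1+k_1+2k_3+k_4=m=1+k_1+\dots+k_6$, so $k_3=k_2+k_5+k_6$ and $\mu^{k_2+k_5+k_6}=\sqrt\mu^{\,k_2+k_5+k_6}\sqrt\mu^{\,k_3}$. On the codes that occur we may therefore replace \eqref{eq:weights} by
\begin{equation}\label{eq:weights2}
2,\quad\sqrt\mu,\quad9|A|\sqrt\mu,\quad\mu,\quad\sqrt\mu,\quad\sqrt\mu .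
\end{equation}
With $w_0=\beta\alpha\ge\alpha$ we get $\Phi(\frac14)=\beta\alpha\exp(\frac12+\frac9{16}|A|\sqrt\mu+\frac\mu4+3\sqrt\mu)\le\frac14$ by \eqref{eq:eps}, and Lemma~\ref{lem:tree} gives the first claim.

\emph{Clusters without anchors.} There are at most $n^2|A|$ choices for the first node and its value. Now $1+k_1+2k_3+k_4=k_1+\dots+k_5$, so $k_2+k_5=k_3+1$. Put $\nu_m=100|A|m/n$. Since $\alpha^m=\beta^{-m}(\beta\alpha)^m$, using $w_0=\beta\alpha$ leaves a factor $\beta^{-m}$.

Let first $\nu_m>\mu$. As $\mu^{k_2+k_5}\le\sqrt\mu^{\,k_2+k_5}\sqrt\mu^{\,k_3}$, the weights \eqref{eq:weights2} apply again, and these clusters contribute at most $n^2|A|\beta^{-\mu n/(100|A|)}=o(1)$.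

Let now $\nu_m\le\mu$, and fix $m$. The factor $n^2$ must be recovered from relations whose apex is a vertex already met. Split categories 1 and 3 into $1',3'$, where the apex is not a vertex of a known node, and $1'',3''$, where it is; this too is determined before the step, because apexes at one step are distinct. In categories 2, 4, 5 the apex lies on a known node. So only $1'$ and $3'$ add a vertex, one each, and $v=2+k_{1'}+k_{3'}$. The number of the other relations is
\[
o=k_{1''}+k_2+k_{3''}+k_4+k_5=m-k_{1'}-k_{3'}=m-v+2 .
\]
By Lemma~\ref{lem:vm}, $o\ge o_{\min}$, where $o_{\min}=2$ in general and $o_{\min}=3$ if $|A|$ is odd. Also $o\ge k_2+k_5\ge k_{3'}$. At most $v\le m$ vertices are ever met, and we may take $D=m$. So the weights of $1'',2,3'',4,5$ are at most $\frac{2m}n,\frac{8m}n,\frac{9|A|m}n,\frac{18m}n,\frac{18m}n$, each at most $\nu_m$, while $1'$ and $3'$ have weights $2$ and $9|A|$. Since $\nu_m\le\mu\le1$,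
\[
\nu_m^{\,o}\le\nu_m^{\,o_{\min}}\mu^{\,o-o_{\min}}\le(\nu_m/\mu)^{o_{\min}}\sqrt\mu^{\,o}\sqrt\mu^{\,k_{3'}} .
\]
Apply Lemma~\ref{lem:tree} with weight $\sqrt\mu$ for $1'',2,3'',4,5$, weight $2$ for $1'$ and $9|A|\sqrt\mu$ for $3'$. Then $\Phi(\frac14)=\beta\alpha\exp\bigl(\frac12+\sqrt\mu(\frac14+1+\frac1{16}+\frac14+1+\frac9{16}|A|)\bigr)\le\frac14$ by \eqref{eq:eps}. The total contribution is at most $n^2|A|\sum_m(\nu_m/\mu)^{o_{\min}}\beta^{-m}\le Cn^{2-o_{\min}}$.
\end{proof}

\subsection{Summation}\label{sec:sum}

\begin{proof}[Proof of Proposition~\ref{prop:near}]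
For representatives $f\ne0$ with $X=\emptyset$ the collection of clusters is nonempty, so Lemma~\ref{lem:first} and \eqref{eq:cluster} bound their contribution by $e^{\Theta^{\mathrm{un}}}-1$. By Lemma~\ref{lem:theta} this is $O(1)$, and $o(1)$ if $|A|$ is odd. We show that the representatives with $x\ge1$ contribute $o(1)$ for every $A$.

The numbers $r_v$ depend on $f_W$, so we first freeze them. Let $V_1=\{v\in W:r_v>\gamma\}$. Then $|V_1|\le\gamma n$. Put $\bar r_v=1$ on $V_1$ and $\bar r_v=\gamma$ on $W\setminus V_1$, so that $r_v\le\bar r_v$ and $\sum_v\bar r_v\le2\gamma n$. For fixed $X$, $V_1$ and $f_X$, Lemma~\ref{lem:first}, \eqref{eq:cluster} and Lemma~\ref{lem:theta} bound the sum of $\pi(f)$ over $f_W$ by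
\[
\prod_{u\in X,\,v\in W}\bigl(p_u(f(uv))+\bar r_v\bigr)\cdot\exp\Bigl(-\frac3{4n}\sum_{u\in X}N_u+C\Bigr);
\]
here it matters that the constant $\frac14$ in Lemma~\ref{lem:theta} is less than $1$. By \eqref{eq:mode} and $f(uu)=0$, the maximum of $p_u$ is $p_u(0)$, so $1-\sum_ap_u(a)^2\ge1-p_u(0)=\frac1n\deg_{F_f}u\ge\varepsilon$. Thus at least $\varepsilon n^2/2$ pairs $\{a,b\}\subset V$ have $f(ua)\ne f(ub)$. At most $xn\le\varepsilon n^2/4$ of them meet $X$, so $N_u\ge\varepsilon n^2/4$. Now fix also the values of $f$ inside $X$ and the distributions $p_u$, and sum freely over the values $f(uv)$, $v\in W$: for each $u\in X$ this gives at most $\prod_{v\in W}\sum_a(p_u(a)+\bar r_v)=\prod_v(1+|A|\bar r_v)\le e^{2|A|\gamma n}$. There are at most $n^x$ choices for $X$, $e^{\operatorname{Ent}(\gamma)n}$ for $V_1$, $|A|^{x^2/2}\le e^{\rho nx\log|A|}$ for $f$ inside $X$, and $(n+1)^{|A|x}$ for the $p_u$. By \eqref{eq:theta} the total is at most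
\[
\sum_{x\ge1}\exp\Bigl(x(1+|A|)\log(n+1)+\frac{\varepsilon}{16}nx-\frac{3\varepsilon}{16}nx+C\Bigr)\to0 .\qedhere
\]
\end{proof}

\section{The spectral structure of relevant cochains}\label{sec:spectral}

\subsection{Nets and concentration}

We write $\|\cdot\|$ for the operator norm and $\|\cdot\|_F$ for the Frobenius norm. We use two standard facts. The unit sphere of $\mathbb{R}^k$, and the interval $[-1,1]$ with $k=1$, contain $\zeta$-nets of size at most $(1+2/\zeta)^k$. Hoeffding's inequality states that a sum $S$ of independent mean-zero real variables lying in intervals of lengths $\ell_i$ satisfies $\mathbb{P}(S\ge s)\le\exp(-2s^2/\sum_i\ell_i^2)$. Let $\mathcal{B}_r$ be the set of Hermitian $n\times n$ matrices of rank at most $r$ and Frobenius norm at most $1$.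

\begin{lemma}\label{lem:net}
For $\zeta\in(0,1)$ the set $\mathcal{B}_r$ contains a $\zeta$-net of itself, in the Frobenius norm, of size at most $e^{C_{r,\zeta}n}$.
\end{lemma}

\begin{proof}
Write $B=\sum_{i\le r}\lambda_ix_ix_i^*$ with $|\lambda_i|\le1$ and unit vectors $x_i$. For unit $x,x'$ and $|\lambda|\le1$ we have $\|\lambda xx^*-\lambda'x'x'^*\|_F\le|\lambda-\lambda'|+2\|x-x'\|$. Rounding each $\lambda_i$ and $x_i$ to $\frac\zeta{6r}$-nets of $[-1,1]$ and of the unit sphere of $\mathbb{C}^n$ moves $B$ by at most $\zeta/2$ and produces at most $(1+12r/\zeta)^{r+2nr}$ matrices. Replace each of them that has a point of $\mathcal{B}_r$ within $\zeta/2$ by such a point, and discard the others.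
\end{proof}

\begin{lemma}\label{lem:conc}
Let $R$ be a random Hermitian $n\times n$ matrix with zero diagonal and independent mean-zero entries above the diagonal.
\begin{enumerate}
\item[(a)] If $|R_{uv}|\le2$, then $\mathbb{P}(\|R\|>t)\le2\cdot81^ne^{-t^2/64}$.
\item[(b)] Let $|R_{uv}|\le1$, $\kappa\in(0,1)$, $K=I+R$, and let $Y_\kappa(K)=\sum_{|\lambda|>\kappa n}\lambda^2$, the sum over eigenvalues of $K$. Then $\mathbb{E}\,e^{Y_\kappa(K)/128}\le e^{C_\kappa n}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take a $\frac14$-net of the unit sphere of $\mathbb{C}^n$ of size at most $9^{2n}$. Since $|x^*Rx-y^*Ry|\le2\|x-y\|\|R\|$ for unit vectors, $\|R\|\le2\max|x^*Rx|$ over the net. The terms of $x^*Rx=\sum_{u<v}2\operatorname{Re}(\bar x_uR_{uv}x_v)$ lie in intervals of length $8|x_u||x_v|$, and $\sum_{u<v}|x_u|^2|x_v|^2\le\frac12$. So $\mathbb{P}(|x^*Rx|\ge s)\le2e^{-s^2/16}$; put $s=t/2$.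

(b) Since $\sum\lambda^2=\|K\|_F^2\le n^2$, at most $r=\lceil\kappa^{-2}\rceil$ eigenvalues exceed $\kappa n$ in modulus. Let $Z_r=\max_{B\in\mathcal{B}_r}\operatorname{tr}(KB)$. Then $Z_r^2$ is the sum of the $r$ largest $\lambda^2$: if $\Pi$ is the projection onto the range of $B$, then $\operatorname{tr}(KB)\le\|K\Pi\|_F=\operatorname{tr}(K^2\Pi)^{1/2}$, which is at most the square root of that sum, and equality is attained by normalizing the corresponding spectral part of $K$. Hence $Y_\kappa\le Z_r^2$ and $Z_{2r}\le\sqrt2Z_r$. Take a $\frac14$-net of $\mathcal{B}_r$ from Lemma~\ref{lem:net}. A difference of two elements of $\mathcal{B}_r$ has rank at most $2r$, so $Z_r\le\max_{\mathrm{net}}\operatorname{tr}(KB)+\frac14Z_{2r}$ and $Z_r\le2\max_{\mathrm{net}}\operatorname{tr}(KB)$. For fixed $B$, $\operatorname{tr}(KB)=\operatorname{tr}B+S$ with $|\operatorname{tr}B|\le\sqrt r$ and $S=\sum_{u<v}2\operatorname{Re}(R_{uv}\bar B_{uv})$. The terms lie in intervals of length $4|B_{uv}|$, with $\sum_{u<v}16|B_{uv}|^2\le8$, so $\mathbb{P}(S\ge s)\le e^{-s^2/4}$. For $s\ge4\sqrt r$, the event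 $Z_r>s$ forces $S>s/4$ for some $B$ in the net, so $\mathbb{P}(Z_r>s)\le e^{C_rn}e^{-s^2/64}$. Therefore $\mathbb{E}\,e^{Z_r^2/128}\le e^{r/8}+e^{C_rn}\int_0^\infty\frac s{64}e^{-s^2/128}\,ds=e^{r/8}+e^{C_rn}$.
\end{proof}

\subsection{Almost idempotent cochains}

Fix a finite abelian group $G$. For $f\in C^1(G)$ and $\chi\in\hat G$ let $K_\chi$ be the $n\times n$ matrix $K_\chi(u,v)=\chi(f(uv))$. It is Hermitian with unit diagonal and $\|K_\chi\|_F=n$. If $\chi\circ f$ comes from a coboundary $dc$, then $K_\chi=yy^*$ with $y_u=\bar\chi(c(u))$, and $K_\chi=\frac1nK_\chi^2$. If $f$ is uniform and $\chi\ne1$, then $\|K_\chi\|=O(\sqrt n)$ with high probability by Lemma~\ref{lem:conc}(a), and both $K_\chi$ and $\frac1nK_\chi^2$ have norm $o(n)$. Call $f$ \emph{$\tau$-idempotent} if $\|K_\chi-\frac1nK_\chi^2\|\le\tau n$ for all $\chi\in\hat G$.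

\begin{lemma}\label{lem:idem}
For every $\tau>0$ there is $c>0$ such that, for large $n$, the sum of $\pi(f)$ over all $f\in C^1(G)$ that are not $\tau$-idempotent is at most $e^{-cn^2}$.
\end{lemma}

The bound \eqref{eq:had} reads $\pi(f)\le\prod_{u<v}\nu_{uv}(f(uv))$, where $\nu_{uv}$ is the distribution of $f(uw)+f(wv)$ for uniform $w\in V$. If $\nu$ did not depend on $f$, the right side would be the probability of $f$ under a product measure, under which $K_\chi$ concentrates at its mean, the Fourier transform $\frac1nK_\chi^2$ of $\nu$. Now $\nu$ depends on $f$ essentially only through the large eigenvalues of the $K_\chi$ and their eigenvectors, for which there are only $e^{O(n)}$ approximate possibilities.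

\begin{proof}
Fourier inversion gives $\nu_{uv}(a)=\frac1{|G|}\sum_\chi\bar\chi(a)\frac1nK_\chi^2(u,v)$. Let $\kappa,\gamma\in(0,1)$, $r=\lceil\kappa^{-2}\rceil$, and fix a $\kappa$-net of $\mathcal{B}_r$ as in Lemma~\ref{lem:net}. Write $K_\chi=K_\chi'+K_\chi''$, the spectral parts with $|\lambda|\ge\kappa n$ and $|\lambda|<\kappa n$. Then $\frac1nK'_\chi\in\mathcal{B}_r$, so there is $B_\chi$ with $\frac1nB_\chi$ in the net and $\|K'_\chi-B_\chi\|_F\le\kappa n$, and
\[
\|K_\chi^2-B_\chi^2\|_F\le\|K_\chi''^{\,2}\|_F+\|K'_\chi(K'_\chi-B_\chi)\|_F+\|(K'_\chi-B_\chi)B_\chi\|_F\le3\kappa n^2 .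
\]
Choosing $B=(B_\chi)_\chi$ for each $f$ partitions $C^1(G)$ into at most $e^{C_\kappa n}$ nonempty cells. Fix a cell and put $\bar\nu_{uv}(a)=\max\bigl(0,\operatorname{Re}\frac1{|G|}\sum_\chi\bar\chi(a)\frac1nB_\chi^2(u,v)\bigr)$, which depends only on the cell. For $f$ in the cell and $a\in G$, since $\nu_{uv}(a)$ is real and nonnegative, the Cauchy--Schwarz inequality over the $n^2$ pairs gives
\begin{equation}\label{eq:nubar}
\sum_{u,v}|\nu_{uv}(a)-\bar\nu_{uv}(a)|\le\frac1{|G|}\sum_\chi\|K_\chi^2-B_\chi^2\|_F\le3\kappa n^2 .
\end{equation}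
To pass from this additive bound to a multiplicative one we add $\gamma$: from $\nu\le(\bar\nu+\gamma)(1+|\nu-\bar\nu|/\gamma)$,
\[
\pi(f)\le e^{3|G|\kappa n^2/\gamma}\prod_{u<v}\bigl(\bar\nu_{uv}(f(uv))+\gamma\bigr).
\]
Let $s_{uv}=\sum_a(\bar\nu_{uv}(a)+\gamma)$. By \eqref{eq:nubar}, $\sum_{u,v}|s_{uv}-1|\le C(\kappa+\gamma)n^2$, so $\prod_{u<v}s_{uv}\le e^{C(\kappa+\gamma)n^2}$. Let $\mathbb{P}_B$ be the product measure on $C^1(G)$ with $\mathbb{P}_B(f(uv)=a)=(\bar\nu_{uv}(a)+\gamma)/s_{uv}$ for $u<v$. Then $\pi(f)\le e^{C(\kappa/\gamma+\kappa+\gamma)n^2}\mathbb{P}_B(f)$ for $f$ in the cell.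

Let $m_\chi$ be the mean of $K_\chi$ under $\mathbb{P}_B$. For $f$ in the cell and $u<v$, since $\frac1nK_\chi^2(u,v)=\sum_a\chi(a)\nu_{uv}(a)$,
\[
\bigl|m_\chi(u,v)-\tfrac1nK_\chi^2(u,v)\bigr|\le|s_{uv}-1|+\sum_a|\bar\nu_{uv}(a)+\gamma-\nu_{uv}(a)| ,
\]
and both matrices are Hermitian with unit diagonal. The differences have modulus at most $2$ and sum of moduli at most $C(\kappa+\gamma)n^2$, so $\|m_\chi-\frac1nK_\chi^2\|_F\le C\sqrt{\kappa+\gamma}\,n$. Suppose that $C\sqrt{\kappa+\gamma}\le\tau/2$. If $f$ is in the cell and not $\tau$-idempotent, then $\|K_\chi-m_\chi\|>\tau n/2$ for some $\chi$, an event of $\mathbb{P}_B$-probability at most $2|G|81^ne^{-\tau^2n^2/256}$ by Lemma~\ref{lem:conc}(a). Take $\gamma=\sqrt\kappa$ with $\kappa$ so small that also $C(\kappa/\gamma+\kappa+\gamma)\le\tau^2/512$, and sum over the cells.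
\end{proof}

\subsection{Types}

For $H\le G$ let $H^\perp=\{\chi\in\hat G:\chi|_H=1\}$. The map $H\mapsto H^\perp$ is a bijection between the subgroups of $G$ and of $\hat G$, and $H$ is the common kernel of the characters in $H^\perp$. Let $\eta\in(0,\frac12]$ and $\theta\in(0,\frac1{16})$. We say that $f\in C^1(G)$ has \emph{type $H$} if
\[
\operatorname{dist}(f\bmod H)\le\theta n^2\ \text{ in }C^1(G/H)\qquad\text{and}\qquad\|K_\chi\|\le\eta n\ \text{ for all }\chi\in\hat G\setminus H^\perp .
\]
Adding a coboundary conjugates $K_\chi$ by a diagonal unitary matrix, so the type depends only on $[f]$. A cochain has at most one type. Indeed, let $f$ have type $H$ and $\chi\in H^\perp$. After adding a coboundary, all but $2\theta n^2$ entries of $K_\chi$ equal $1$, so $\|K_\chi\|\ge\frac1n\mathbf{1}^\top K_\chi\mathbf{1}\ge(1-4\theta)n>\eta n$. Thus $H^\perp=\{\chi:\|K_\chi\|>\eta n\}$ is determined by $f$.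

\begin{lemma}\label{lem:type}
If $\tau$ is small enough in terms of $\eta,\theta,G$, every $\tau$-idempotent cochain has a type.
\end{lemma}

\begin{proof}
Let $|G|\ge2$, the other case being trivial. For $(u,v,w)\in V^3$ put $g(u,v,w)=f(uv)+f(vw)+f(wu)$. The eigenvalues $y_i$ of $\frac1nK_\chi$ satisfy $|y_i||1-y_i|\le\tau$, so each lies within $2\tau$ of $0$ or of $1$; also $\sum y_i^2=1$, so for small $\tau$ at most one is near $1$. Moreover $\sum_iy_i^3=n^{-3}\operatorname{tr}K_\chi^3$ is the mean of $\chi(g)$ over all triples. Call $\chi$ \emph{small} if no eigenvalue is near $1$; then $\|K_\chi\|\le2\tau n$ and $\sum y_i^3\le2\tau$. Otherwise call $\chi$ \emph{large}; then $\sum y_i^3\ge(1-2\tau)^3-2\tau\ge1-8\tau$. A value of $\chi$ other than $1$ is a $|G|$-th root of unity and has real part at most $\cos(2\pi/|G|)$, so for large $\chi$ the fraction of triples with $\chi(g)\ne1$ is at most $C_1\tau$, $C_1=8/(1-\cos(2\pi/|G|))$. The trivial character is large. If $\chi_1,\chi_2$ are large, the fraction for $\chi_1\chi_2^{-1}$ is at most $2C_1\tau$, so the mean of $\chi_1\chi_2^{-1}(g)$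 is at least $1-4C_1\tau>2\tau$, and $\chi_1\chi_2^{-1}$ is large. So the large characters form a subgroup $H^\perp$. The fraction of triples with $g\notin H$ is at most $|G|C_1\tau$, so for some $w$ at most $|G|C_1\tau n^2$ pairs $(u,v)$ have $g(u,v,w)\notin H$. With $c(v)=f(wv)$ we have $g(u,v,w)=f(uv)-dc(uv)$, so $\operatorname{dist}(f\bmod H)\le|G|C_1\tau n^2$. It suffices that $|G|C_1\tau\le\theta$ and $2\tau\le\eta$.
\end{proof}

\section{The contribution of each subgroup}\label{sec:moment}

\begin{proposition}\label{prop:moment}
Let $G$ be any finite abelian group. For suitable $\eta,\theta$, and with $\mathcal{S}_H=|G|^{-(n-1)}\sum_{f\text{ of type }H}\pi(f)$,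
\[
\mathbb{E}\,|\operatorname{Hom}(H_1(T_n,\mathbb{Z}),G)|=\sum_{H\le G}\mathcal{S}_H+o(1).
\]
Each $\mathcal{S}_H$ is bounded in $n$, and $\mathcal{S}_H\to1$ if $|G/H|$ is odd. In particular $\mathcal{S}_G\to1$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:moments}]
If $|G|$ is odd, the proposition shows that $\mathbb{E}\,|\operatorname{Hom}(H_1(T_n,\mathbb{Z}),G)|$ tends to the number of subgroups of $G$. This expectation is $\sum_{H\le G}\mathbb{E}\,\#\operatorname{Sur}(H_1(T_n,\mathbb{Z}),H)$. By induction on $|G|$ the terms with $H\ne G$ tend to $1$, hence so does the term $H=G$.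
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:moment}]
\emph{Parameters.} Let $\omega(t)=\operatorname{Ent}(3t)+t\log|G|$ for $0<t\le\frac16$; it tends to $0$ with $t$. Let $C_*=C_*(G)$ be the constant of \eqref{eq:Psi} below, which depends on no other parameter. Choose, in this order and for all $H\le G$ at once,
\begin{itemize}
\item $\eta\le\frac12$ with $C_*|G|\eta\le\frac1{128}$;
\item $\delta\le\frac16$ with $\delta\le\delta_{\hat H}$, $2\delta\le\delta_{\hat H^2}$ and $\omega(\delta)\le\eta^2/1024$;
\item $\theta<\frac1{16}$ and $\kappa<1$ with $\theta\le\theta_G$, $2\theta\le\theta_{(G/H)^2}$, $\omega(\theta)\le\eta^2/1024$ and $\omega(\theta)+C_*(\theta+\kappa)\le\frac12\delta\log2$;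
\item $\tau$ as in Lemma~\ref{lem:type}.
\end{itemize}
A cochain has at most one type, and those without a type contribute $o(1)$ by Lemmas~\ref{lem:idem} and~\ref{lem:type}. With Lemma~\ref{lem:hom} this gives the displayed identity. For $H=0$ every character lies in $H^\perp$, so
\begin{equation}\label{eq:S0}
\mathcal{S}_0=1+\sum_{[f]\ne0,\ \operatorname{dist}(f)\le\theta n^2}\pi(f),
\end{equation}
and Proposition~\ref{prop:near} applies. Let $H\ne0$.

\emph{The expansion.} In each class of $C^1(G/H)/B^1(G/H)$ with $\operatorname{dist}\le\theta n^2$ choose a representative $\bar f$ of minimal support and a lift $\tilde f\in C^1(G)$ with the same support. The cochains $f$ with $f\bmod H\in[\bar f]$ form the coset $\tilde f+C^1(H)+B^1(G)$. If $dc$ takes values in $H$, then $dc=d(c-c(1))\in B^1(H)$, so $|C^1(H)\cap B^1(G)|=|H|^{n-1}$. As $\pi$ and the type are invariant under $B^1(G)$ and $|C^1(H)|=|H|^{N+n-1}$,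
\[
\mathcal{S}_H=\sum_{\bar f}\mathbb{E}_h\bigl[\mathbf{1}_{\mathrm{type}}\,|H|^N\pi(f)\bigr],\qquad f=\tilde f+h,
\]
where $h$ is uniform in $C^1(H)$ and $\mathbf{1}_{\mathrm{type}}$ is the indicator that $f$ has type $H$. We have $\operatorname{Sat}(f)\subset\operatorname{Sat}(\bar f)$. For $t\in\operatorname{Sat}(\bar f)$ the element $df(t)$ lies in $H$, and we put
\[
\xi_t=|H|\mathbf{1}[df(t)=0]-1=\sum_{1\ne\psi\in\hat H}\psi(df(t)),\qquad|\xi_t|\le|H| .
\]
To separate the orders of the expansion, introduce a complex variable $s$ and let
\[
\Psi_s(f)=\mathbb{E}\prod_{t\in T_n}\mathbf{1}_{\operatorname{Sat}(\bar f)}(t)\,(1+s\xi_t)=\sum_{k=0}^Na_k(f)s^k,\qquad a_k(f)=\mathbb{E}\bigl[\mathbf{1}[T_n\subset\operatorname{Sat}(\bar f)]\,e_k(\xi_t:t\in T_n)\bigr],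
\]
where $\mathbb{E}$ is over $T_n$ and $e_k$ is the $k$-th elementary symmetric polynomial. Since $|T_n|=N$, we have $|H|^N\pi(f)=\Psi_1(f)$. With $k_0=\lfloor\delta n^2\rfloor$ write $\mathcal{S}_H=I_1-I_2+I_3$, where
\[
I_1=\sum_{\bar f}\sum_{k\le k_0}\mathbb{E}_h\,a_k,\qquad I_2=\sum_{\bar f}\sum_{k\le k_0}\mathbb{E}_h\bigl[(1-\mathbf{1}_{\mathrm{type}})a_k\bigr],\qquad I_3=\sum_{\bar f}\mathbb{E}_h\Bigl[\mathbf{1}_{\mathrm{type}}\sum_{k>k_0}a_k\Bigr].
\]
For $n\ge9$ both $N$ and $|E|$ lie between $n^2/3$ and $n^2$, so
\begin{equation}\label{eq:counts}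
\sum_{k\le k_0}|a_k|\le\sum_{k\le k_0}\binom Nk|H|^k\le e^{\omega(\delta)n^2},\qquad\#\{\bar f\}\le e^{\omega(\theta)n^2}.
\end{equation}

\emph{The main term $I_1$.} Let $T\subset\operatorname{Sat}(\bar f)$. For $t\in T$, $df(t)=d\tilde f(t)+dh(t)$ with both terms in $H$. Expanding the product, $e_k(\xi_t:t\in T)=\sum_{z:T\to\hat H,\,|z|=k}\prod_tz(t)(df(t))$, and Lemma~\ref{lem:orth} gives
\[
\mathbb{E}_h\,e_k(\xi_t:t\in T)=\sum_{z\in Z_2(T;\hat H),\ |z|=k}\ \prod_{t\in T}z(t)\bigl(d\tilde f(t)\bigr),
\]
a sum of terms of modulus $1$. Let $\mathcal{Z}=\#\{z\in Z_2(T_n;\hat H):|z|\le k_0\}\ge1$. For $\bar f=0$ we have $\tilde f=0$, all terms equal $1$, and the contribution to $I_1$ is $\mathbb{E}\mathcal{Z}$, which tends to $1$ by Proposition~\ref{prop:cycles}. The other $\bar f$ contribute at most $\mathbb{E}[\mathcal{N}\mathcal{Z}]\le(\mathbb{E}\mathcal{N}^2)^{1/2}(\mathbb{E}\mathcal{Z}^2)^{1/2}$ in modulus, where $\mathcal{N}=\#\{\bar f\ne0:T_n\subset\operatorname{Sat}(\bar f)\}$. A pair of cycles counted by $\mathcal{Z}$ is an element of $Z_2(T_n;\hat H^2)$ with support at most $2\delta n^2$,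 so $\mathbb{E}\mathcal{Z}^2\to1$ by Proposition~\ref{prop:cycles} for $\hat H^2$. A pair $(\bar f_1,\bar f_2)$ is a cochain with values in $(G/H)^2$, with satisfied set $\operatorname{Sat}(\bar f_1)\cap\operatorname{Sat}(\bar f_2)$ and $\operatorname{dist}\le2\theta n^2$, and distinct pairs represent distinct nonzero classes. So $\mathbb{E}\mathcal{N}^2\le\Sigma_n((G/H)^2)$. By Proposition~\ref{prop:near}, $I_1=O(1)$, and $I_1\to1$ if $|G/H|$ is odd.

\emph{The term $I_2$.} The first condition for type $H$ holds for every $f=\tilde f+h$. For $\chi\notin H^\perp$ we have $K_\chi=I+R$, where the entries $R_{uv}=\chi(\tilde f(uv))\chi(h(uv))$, $u<v$, are independent, of mean zero and of modulus $1$. If $\|K_\chi\|>\eta n$ then $\|R\|>\eta n/2$, so by Lemma~\ref{lem:conc}(a) $f$ fails to have type $H$ with probability at most $e^{Cn-\eta^2n^2/256}$. By \eqref{eq:counts}, $|I_2|\le e^{Cn-\eta^2n^2/512}\to0$.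

\emph{The term $I_3$.} Cauchy's estimate $|a_k|\le2^{-k}\sup_{|s|=2}|\Psi_s(f)|$ gives $\sum_{k>k_0}|a_k|\le2^{-k_0}\sup_{|s|=2}|\Psi_s(f)|$. We have to beat the gain $2^{-k_0}$. By Lemma~\ref{lem:gen},
\[
\Psi_s(f)=\det(M_{\bar f}+s\mathcal{E}),\qquad\mathcal{E}=\frac1n\sum_{t\in\operatorname{Sat}(\bar f)}\xi_t\,\partial_t\partial_t^\top .
\]
For a complex square matrix $B$, $|\det(I+B)|\le\exp(\operatorname{Re}\operatorname{tr}B+\frac12\|B\|_F^2)$, because the positive semidefinite matrix $(I+B)^*(I+B)=I+B+B^*+B^*B$ has determinant at most $\exp\operatorname{tr}(B+B^*+B^*B)$. Take $B=(M_{\bar f}-I)+s\mathcal{E}$. A triangle outside $\operatorname{Sat}(\bar f)$ contains an edge of the support of $\bar f$, so there are at most $\theta n^3$ such triangles. By \eqref{eq:Mf}, $\operatorname{tr}(M_{\bar f}-I)\le0$ and $\|M_{\bar f}-I\|_F^2\le\operatorname{tr}(I-M_{\bar f})\le3\theta n^2$. For $|s|=2$ we get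
\[
\log|\Psi_s(f)|\le2|\operatorname{tr}\mathcal{E}|+3\theta n^2+4\|\mathcal{E}\|_F^2 .
\]

We express both terms through the spectra of the matrices $K_\chi$. Extend each $\psi\ne1$ in $\hat H$ to a character $\chi_\psi$ of $G$, so $\chi_\psi\notin H^\perp$, and write $K_\psi=K_{\chi_\psi}$. Put $\xi'_t=\sum_{\psi\ne1}\operatorname{Re}\chi_\psi(df(t))$ for all $t\in\mathcal{T}$; then $|\xi'_t|\le|H|$, and $\xi'_t=\xi_t$ on $\operatorname{Sat}(\bar f)$. In $\operatorname{tr}K_\psi^3=\sum_{u,v,w}K_\psi(u,v)K_\psi(v,w)K_\psi(w,u)$ each triangle appears three times in each orientation, and each of the $3n^2-2n$ triples with a repeated vertex gives $1$. In $K_\psi^2(u,v)K_\psi(v,u)=\sum_wK_\psi(u,w)K_\psi(w,v)K_\psi(v,u)$ the terms $w=u,v$ give $1$. Hence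
\[
\sum_{t\in\mathcal{T}}\operatorname{Re}\chi_\psi(df(t))=\tfrac16\bigl(\operatorname{tr}K_\psi^3-3n^2+2n\bigr),\qquad\sum_{t\ni uv}\operatorname{Re}\chi_\psi(df(t))=\operatorname{Re}\bigl(K_\psi^2(u,v)K_\psi(v,u)\bigr)-2 .
\]
From $\operatorname{tr}\mathcal{E}=\frac3n\sum_{t\in\operatorname{Sat}(\bar f)}\xi_t$ and the first identity,
\[
|\operatorname{tr}\mathcal{E}|\le\frac1{2n}\sum_\psi|\operatorname{tr}K_\psi^3|+\frac32|H|n+3|H|\theta n^2 .
\]
Two distinct edges lie in at most one triangle, and a triangle contains six ordered pairs of distinct edges, so the off-diagonal entries of $n\mathcal{E}$ have sum of squares at most $6|H|^2\binom n3\le|H|^2n^3$. By the second identity, the diagonal entry of $n\mathcal{E}$ at $e=uv$ has modulus at most $\sum_\psi|K_\psi^2(u,v)|+2|H|+|H|U_e$, where $U_e$ is the number of triangles at $e$ outside $\operatorname{Sat}(\bar f)$, and $\sum_eU_e^2\le n\sum_eU_e\le3\theta n^4$. So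
\[
\|\mathcal{E}\|_F^2\le C\Bigl(n+\theta n^2+\frac1{n^2}\sum_\psi\|K_\psi^2\|_F^2\Bigr).
\]

Let $f$ have type $H$, so that all eigenvalues $\lambda$ of $K_\psi$ satisfy $|\lambda|\le\eta n$ and $\sum\lambda^2=n^2$. These two facts alone give $\log|\Psi_s|\le C(\eta+\theta)n^2+Cn$, which is not enough, since the bound on $I_2$ made $\delta$ smaller than $\eta^2$. We therefore keep track of the large eigenvalues and average over $h$. With $Y_\psi=Y_\kappa(K_\psi)$, splitting at $|\lambda|=\kappa n$ gives
\[
\frac1n|\operatorname{tr}K_\psi^3|\le\kappa n^2+\eta Y_\psi,\qquad\frac1{n^2}\|K_\psi^2\|_F^2=\frac1{n^2}\sum\lambda^4\le\kappa^2n^2+\eta^2Y_\psi\le\kappa n^2+\eta Y_\psi .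
\]
Altogether, with $C_*$ depending only on $G$,
\begin{equation}\label{eq:Psi}
\mathbf{1}_{\mathrm{type}}\sup_{|s|=2}|\Psi_s(f)|\le\exp\Bigl(C_*(\theta+\kappa)n^2+C_*n+C_*\eta\sum_{\psi\ne1}Y_\psi\Bigr).
\end{equation}
As in the bound for $I_2$, each $K_\psi$ satisfies the hypotheses of Lemma~\ref{lem:conc}(b) under the random choice of $h$. By H\"older's inequality with $|H|-1$ factors and $C_*\eta(|H|-1)\le\frac1{128}$, we get $\mathbb{E}_h\exp(C_*\eta\sum_\psi Y_\psi)\le e^{C_\kappa n}$. With \eqref{eq:counts},
\[
|I_3|\le2\exp\bigl([\omega(\theta)+C_*(\theta+\kappa)-\delta\log2]\,n^2+C_\kappa n\bigr)\to0 .\qedhere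
\]
\end{proof}

Theorem~\ref{thm:moments} is proved, and with Section~\ref{sec:wood} so is Theorem~\ref{thm:law}.

\section{The prime $2$}\label{sec:two}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Let $U_n=|\operatorname{Hom}(H_1(T_n,\mathbb{Z}),\mathbb{Z}/2)|=|\operatorname{Hom}(\Gamma_{n,2},\mathbb{Z}/2)|$. Since $U_n^2=|\operatorname{Hom}(H_1(T_n,\mathbb{Z}),(\mathbb{Z}/2)^2)|$, Proposition~\ref{prop:moment} for $(\mathbb{Z}/2)^2$ gives $\sup_n\mathbb{E}U_n^2<\infty$. For $G=\mathbb{Z}/2$ it gives $\mathbb{E}U_n=\mathcal{S}_0+\mathcal{S}_G+o(1)$ with $\mathcal{S}_G\to1$, and $\mathcal{S}_0$ is given by \eqref{eq:S0}. A nonzero coboundary over $\mathbb{Z}/2$ is supported on a cut with $j(n-j)\ge n-1$ edges. So for $n\ge12$ the indicator cochains of distinct $5$-cycles, which differ on at most ten edges, represent distinct nonzero classes, with $\operatorname{dist}\le5\le\theta n^2$ for large $n$. There are $n(n-1)\cdots(n-4)/10$ five-cycles, and Proposition~\ref{prop:five} gives $\liminf\mathcal{S}_0\ge1+\frac4{10}e^{-20}$. Hence $\liminf\mathbb{E}U_n>2$.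

Put $\phi(B)=|\operatorname{Hom}(B,\mathbb{Z}/2)|$. If random finite abelian $2$-groups $B_n$ converge in law to $\nu_2$ and $\mathbb{E}\phi(B_n)^2\le C$, then $\mathbb{E}\phi(B_n)\to\sum_B\nu_2(B)\phi(B)$: expectations of the bounded functions $\min(\phi,t)$ converge, and $\mathbb{E}[\phi(B_n)-\min(\phi(B_n),t)]\le C/t$ uniformly in $n$. Apply this first to the cokernels $Y_n$ of Haar matrices over $\mathbb{Z}_2$, which converge in law to $\nu_2$ by \cite{FW}. By \eqref{eq:unifmoment}, $\mathbb{E}\phi(Y_n)^2=\sum_{H\le(\mathbb{Z}/2)^2}\mathbb{E}\,\#\operatorname{Sur}(Y_n,H)\le5$ and $\mathbb{E}\phi(Y_n)=1+(2^n-1)2^{-n}\to2$, so the mean of $\phi$ under $\nu_2$ is $2$. If $\Gamma_{n,2}$ converged in law to $\nu_2$, the same statement would give $\mathbb{E}U_n\to2$, a contradiction.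
\end{proof}

\begin{thebibliography}{9}

\bibitem{FW}
Friedman and Washington, 1989.

\bibitem{Meszaros}
Andr\'as M\'esz\'aros, \emph{Using dense graph limit theory to count cocycles of random simplicial complexes}, arXiv:2509.06559 (2025).

\bibitem{Wood}
M.~M. Wood, \emph{The distribution of sandpile groups of random graphs}, J. Amer. Math. Soc. 30 (2017).

\end{thebibliography}
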